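\title{Equivariant minimal surfaces in spheres and a Ricci-like condition}

\begin{abstract}
The Gaussian curvature of a pseudoholomorphic curve of the nearly K\"ahler sphere $\mathbb S^6$ that lies in a totally geodesic $\mathbb S^5$ satisfies $\Delta\log(1-K)=6K$. The same equation holds for flat minimal surfaces in spheres and for orthogonal sums of members of the associated family of such a curve. Tsouri and Vlachos asked whether there are other minimal surfaces in spheres with this property. We show that there are. We give an explicit complete non-flat example in $\mathbb S^5$, found by separation of variables, whose quartic Hopf differential does not vanish, whereas it vanishes for all the orthogonal sums. We classify the non-flat solutions on strips that are equivariant under translations along the strip, and obtain substantial examples in $\mathbb S^n$ for every odd $n\ge5$. We also show that in $\mathbb S^n$, $n\le4$, all solutions are flat, and that a solution in $\mathbb S^5$ belongs to the associated family of a pseudoholomorphic curve exactly when its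 quartic Hopf differential vanishes.
\end{abstract}

\section{Introduction}

\subsection{The problem}

All spheres $\mathbb S^n$ are unit spheres in $\mathbb R^{n+1}$. A \emph{surface} is a minimal immersion $f\colon M\to\mathbb S^n$ of a connected, simply connected two-dimensional manifold that is not totally geodesic. We fix an orientation of $M$ and write $ds^2$, $K$, $\Delta$ and $j$ for the induced metric, its Gaussian curvature, its Laplacian and the rotation by $\pi/2$ in the tangent planes; $\alpha$ is the second fundamental form. The surface is \emph{flat} if $K\equiv0$, and \emph{substantial} if its image lies in no totally geodesic $\mathbb S^{n-1}$. One has $K\le1$, with equality exactly at the totally geodesic points, the zeros of $\alpha$, and these points are isolated (Lemma~\ref{lem:basic}). We study the \emph{Ricci-like condition}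
\begin{equation}\label{eq:ricci}
\Delta\log(1-K)=6K,\tag{$\ast$}
\end{equation}
required to hold away from the totally geodesic points. There it says that the metric $(1-K)^{1/3}ds^2$ is flat.

The condition comes from the nearly K\"ahler sphere. Identify $\mathbb R^7$ with the imaginary Cayley numbers and let $u\times v$ be the imaginary part of the product $uv$. This cross product is bilinear and skew-symmetric, $u\times v$ is orthogonal to $u$ and $v$, and $u\times(u\times v)=-|u|^2v$ when $u\perp v$. Hence $J_pv=p\times v$ is an orthogonal complex structure on $T_p\mathbb S^6=p^\perp$. A \emph{pseudoholomorphic curve} in $\mathbb S^6$ is a nonconstant smooth map $g$ from a Riemann surface into $\mathbb S^6$ whose differential is complex linear, $dg\circ j=J\circ dg$. We fix a totally geodesic $\mathbb S^5\subset\mathbb S^6$, and a pseudoholomorphic curve in $\mathbb S^5$ is one whose image lies in it. The following facts are known.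
\begin{itemize}
\item[(F1)] The Gaussian curvature $K\le1$ of a pseudoholomorphic curve in $\mathbb S^5$ satisfies \eqref{eq:ricci} away from totally geodesic points.
\item[(F2)] Conversely, every two-dimensional Riemannian manifold with $K<1$ that satisfies \eqref{eq:ricci} can be locally isometrically immersed as a pseudoholomorphic curve in $\mathbb S^5$.
\item[(F3)] Flat minimal surfaces in spheres satisfy \eqref{eq:ricci}. They are classified, and they lie in odd-dimensional spheres.
\end{itemize}
So \eqref{eq:ricci} is the intrinsic description of pseudoholomorphic curves in $\mathbb S^5$, and away from totally geodesic points a surface satisfying \eqref{eq:ricci}, in a sphere of any dimension, is locally isometric to such a curve. One then asks how much of the extrinsic geometry the metric determines.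

There are two standard ways to produce further minimal immersions with a given metric. The first is the \emph{associated family}. For a surface $f\colon M\to\mathbb S^n$ and $\theta\in\mathbb R$ put $j_\theta=\cos\theta\,I+\sin\theta\,j$. The metric, the normal connection of $f$ and the form $\alpha(j_\theta X,Y)$ satisfy the equations of Gauss, Codazzi and Ricci. Since $M$ is simply connected, the fundamental theorem of submanifolds gives an isometric minimal immersion $f_\theta\colon M\to\mathbb S^n$ and a parallel isometry $T_\theta$ from the normal bundle of $f$ to that of $f_\theta$ with $\alpha_{f_\theta}(X,Y)=T_\theta\,\alpha(j_\theta X,Y)$, and $f_\theta$ is unique up to an isometry of $\mathbb S^n$. The second way is the orthogonal sum. Let $g\colon M\to\mathbb S^5$ be a pseudoholomorphic curve with $M$ simply connected, let $a_1,\dots,a_m$ be real numbers with $\sum a_k^2=1$, let $0\le\theta_1<\dots<\theta_m<\pi$, and put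
\begin{equation}\label{eq:sum}
\hat g=a_1g_{\theta_1}\oplus\cdots\oplus a_mg_{\theta_m}\colon M\to\mathbb S^{6m-1},\tag{$\ast\ast$}
\end{equation}
where $\oplus$ refers to an orthogonal decomposition of $\mathbb R^{6m}$ into $m$ copies of $\mathbb R^6$. An isometric immersion into the unit sphere is minimal exactly when its coordinate functions satisfy the linear equation $\Delta f=-2f$. Therefore $\hat g$ is minimal and isometric to $g$, and it satisfies \eqref{eq:ricci} by (F1). A surface $f\colon M\to\mathbb S^n$ is \emph{of type $(\ast\ast)$} if $n\ge6m-1$ and $f=\tau\circ\hat g$ for some such $\hat g$ and some totally geodesic isometric embedding $\tau\colon\mathbb S^{6m-1}\to\mathbb S^n$.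

Tsouri and Vlachos \cite{TV} posed, as an open question, whether there are minimal surfaces in spheres satisfying \eqref{eq:ricci} besides the flat ones and those of type $(\ast\ast)$. In the terms above: \emph{is every surface satisfying \eqref{eq:ricci} flat or of type $(\ast\ast)$?}

\subsection{Results}

The answer is no. Throughout, $\mathbb C^d=\mathbb R^{2d}$ carries the real inner product $\sum_k\operatorname{Re}(a_k\bar b_k)$, and $z=x+iy$.

\begin{theorem}\label{thm:example}
Let $q$ be the solution of $q''=-2q-2q^3$ with $q(0)=0$, $q'(0)=\sqrt{15}$. It is defined on $\mathbb R$ and $q^2\le3$. Put $h=3+q^2$, $\chi(x)=\int_0^x\frac{6\,dt}{4-q(t)^2}$, and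
\[
F(x,y)=\Big(\sqrt{\tfrac{4-q^2}{6}}\;e^{i\chi},\ \ \tfrac{q}{\sqrt{10}}\,e^{2iy},\ \ \sqrt{\tfrac{5+q^2}{15}}\;e^{3iy}\Big)\in\mathbb C^3,\qquad q=q(x),\ \chi=\chi(x).
\]
Then $F\colon\mathbb R^2\to\mathbb S^5$ is a minimal immersion with complete induced metric $h|dz|^2$ and $K=1-72h^{-3}<1$. It satisfies \eqref{eq:ricci} everywhere, is not flat, and is not of type $(\ast\ast)$.
\end{theorem}

The invariant that separates this surface from those of type $(\ast\ast)$ is the \emph{quartic Hopf differential} $\Phi\,dz^4$, where $z$ is a local isothermal coordinate, $\Phi=\langle\alpha(\partial_z,\partial_z),\alpha(\partial_z,\partial_z)\rangle$, and the inner product is extended complex bilinearly. It is holomorphic, it vanishes identically for every surface of type $(\ast\ast)$ (Lemma~\ref{lem:hopf}), and it does not vanish for the surface of Theorem~\ref{thm:example}. The next two theorems show that the example occurs in the first place where there is room for one. They also describe the range in which the affirmative answer, which one might guess because the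 associated family and the orthogonal sum are the evident constructions, is correct.

\begin{theorem}\label{thm:four}
Let $F\colon M\to\mathbb S^n$, $n\le4$, be a surface satisfying \eqref{eq:ricci}. Then $F$ is flat.
\end{theorem}

\begin{theorem}\label{thm:five}
A surface $F\colon M\to\mathbb S^5$ satisfying \eqref{eq:ricci} is of type $(\ast\ast)$ if and only if $\Phi\equiv0$.
\end{theorem}

The surface of Theorem~\ref{thm:example} is equivariant: a translation in $y$ is induced by a rotation of the sphere. Theorem~\ref{thm:equiv}, whose statement needs the notation of Section~\ref{sec:equiv}, classifies all non-flat equivariant surfaces on strips $I\times\mathbb R$ that satisfy \eqref{eq:ricci}. Their metrics $h(x)|dz|^2$ have $(1-K)h^3$ equal to a positive constant, and every non-flat metric $h(x)|dz|^2$ with $(1-K)h^3$ a positive constant is induced by surfaces that are not of type $(\ast\ast)$ and are substantial in $\mathbb S^n$, for every odd $n\ge5$.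

Some questions are not decided here. For a metric $h(x)|dz|^2$, condition \eqref{eq:ricci} only says that $(1-K)h^3=ce^{kx}$. For $k\ne0$ we prove that no equivariant surface exists, but we do not decide whether these metrics admit other surfaces not of type $(\ast\ast)$. We do not classify the non-equivariant surfaces satisfying \eqref{eq:ricci}, and we do not decide whether non-flat ones exist substantially in even-dimensional spheres $\mathbb S^n$, $n\ge6$.

Sections~\ref{sec:hopf} and~\ref{sec:example} prove Theorem~\ref{thm:example} and can be read without the rest. Section~\ref{sec:equiv} treats equivariant surfaces, and Sections~\ref{sec:four} and~\ref{sec:five} prove Theorems~\ref{thm:four} and~\ref{thm:five}. Fact (F2) is used only in the proof of Theorem~\ref{thm:five}; facts (F1) and (F3) are not used in any proof.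

\section{The quartic Hopf differential}\label{sec:hopf}

Let $z=x+iy$ be a local isothermal coordinate, $ds^2=h|dz|^2$, and $\Delta_0=\partial_x^2+\partial_y^2=4\partial_z\partial_{\bar z}$. Then $\Delta=h^{-1}\Delta_0$ and $K=-\frac1{2h}\Delta_0\log h$. A map $F$ with $|F|=1$, $|F_x|^2=|F_y|^2=h>0$ and $F_x\perp F_y$ is minimal in the sphere if and only if $\Delta_0F=-2hF$. Minimal surfaces are real analytic in isothermal coordinates; in particular $K$ is real analytic. For a minimal surface, in complex notation,
\begin{equation}\label{eq:structure}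
F_{z\bar z}=-\tfrac h2F,\qquad\langle F_z,F_z\rangle=0,\qquad\langle F_z,F_{\bar z}\rangle=\tfrac h2,\qquad(\log h)_{z\bar z}=-\tfrac{hK}2 .
\end{equation}
Differentiating $\langle F,F_z\rangle=0$ and the two middle identities in $z$ gives $\langle F_{zz},F\rangle=\langle F_{zz},F_z\rangle=0$ and $\langle F_{zz},F_{\bar z}\rangle=h_z/2$. Hence
\begin{equation}\label{eq:Fzz}
F_{zz}=(\log h)_zF_z+\Psi,\qquad\Psi=\alpha(\partial_z,\partial_z),\qquad\Phi=\langle\Psi,\Psi\rangle=\langle F_{zz},F_{zz}\rangle .
\end{equation}
Passing from a coordinate $w$ to $z$ multiplies $\Phi$ by $(dw/dz)^4$, and reversing the orientation conjugates it, so the condition $\Phi\equiv0$ depends on neither choice. With $\alpha_{xx}=\alpha(\partial_x,\partial_x)$, $\alpha_{xy}=\alpha(\partial_x,\partial_y)$ and minimality, $\Psi=\frac12(\alpha_{xx}-i\alpha_{xy})$, so that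
\begin{equation}\label{eq:circle}
4\Phi=|\alpha_{xx}|^2-|\alpha_{xy}|^2-2i\langle\alpha_{xx},\alpha_{xy}\rangle .
\end{equation}
For $X=\cos t\,\partial_x+\sin t\,\partial_y$ we have $\alpha(X,X)=\cos 2t\,\alpha_{xx}+\sin2t\,\alpha_{xy}$. This vector traces an ellipse in the normal space, and by \eqref{eq:circle} the ellipse is a circle exactly where $\Phi=0$. The next lemma shows that the size of the ellipse is determined by the metric; its shape, measured by $\Phi$, is extrinsic.

\begin{lemma}\label{lem:basic}
Let $F\colon M\to\mathbb S^n$ be a surface.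
\begin{itemize}
\item[(i)] $\Psi_{\bar z}=-\frac h2(1-K)F_z$ and $\langle\Psi,\bar\Psi\rangle=\frac{h^2}4(1-K)$. In particular $K\le1$, with equality exactly at the totally geodesic points.
\item[(ii)] $\Phi$ is holomorphic.
\item[(iii)] The totally geodesic points are isolated.
\item[(iv)] Where $K<1$, condition \eqref{eq:ricci} holds if and only if $\log\big((1-K)h^3\big)$ is harmonic. In that case every point with $K<1$ has a neighborhood with an isothermal coordinate, compatible with the orientation, in which $(1-K)h^3=1$.
\end{itemize}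
\end{lemma}

We call a coordinate as in (iv) \emph{normalized}; in it $(1-K)^{1/3}ds^2=|dz|^2$.

\begin{proof}
(i) By \eqref{eq:structure} and \eqref{eq:Fzz},
\[
\Psi_{\bar z}=(F_{z\bar z})_z-(\log h)_{z\bar z}F_z-(\log h)_zF_{z\bar z}=-\tfrac{h_z}2F-\tfrac h2F_z+\tfrac{hK}2F_z+\tfrac{h_z}2F .
\]
Differentiating $\langle\Psi,F_{\bar z}\rangle=0$ in $\bar z$ gives $\langle\Psi,\bar\Psi\rangle=\langle\Psi,F_{\bar z\bar z}\rangle=-\langle\Psi_{\bar z},F_{\bar z}\rangle=\frac{h^2}4(1-K)$.

(ii) $\Phi_{\bar z}=2\langle\Psi_{\bar z},\Psi\rangle=0$, because $\Psi_{\bar z}$ is tangential and $\Psi$ is normal.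

(iii) Let $z=0$ be a zero of $\Psi$. Since $F$ is analytic, $M$ is connected and $F$ is not totally geodesic, $\Psi\not\equiv0$ near $0$. Let $\Psi_m$ be the lowest nonzero homogeneous term, of degree $m\ge1$, of the expansion of $\Psi$ in $z,\bar z$. By (i), $\Psi_{\bar z}=-\frac2h\langle\Psi,\bar\Psi\rangle F_z$ vanishes to order $2m$, so its term of degree $m-1$, which is $(\Psi_m)_{\bar z}$, is zero. Thus $\Psi_m=vz^m$ with $v\ne0$, and the zero is isolated.

(iv) Since $\Delta\log h=-2K$, we have $\Delta\log\big((1-K)h^3\big)=\Delta\log(1-K)-6K$. If this vanishes, then locally $(1-K)^{1/3}h=|e^{\omega}|^2$ with $\omega$ holomorphic, and $w=\int e^{\omega}dz$ is the required coordinate.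
\end{proof}

\begin{example}\label{ex:S3}
In $\mathbb S^3$ the normal bundle has rank one, so $|\Phi|=\langle\Psi,\bar\Psi\rangle=\frac{h^2}4(1-K)$. As $\log|\Phi|$ is harmonic where $K<1$, every surface in $\mathbb S^3$ satisfies $\Delta\log(1-K)=4K$ there. Condition \eqref{eq:ricci} is the same equation with $6$ in place of $4$, and the two together force $K\equiv0$. This is Theorem~\ref{thm:four} for $n=3$. The flat surface $\frac1{\sqrt2}(e^{ix},e^{iy})$ in $\mathbb S^3$ has $h=\frac12$ and $|\Phi|=\frac1{16}$, so a flat surface can have $\Phi\ne0$.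
\end{example}

\begin{lemma}\label{lem:hopf}
If $f$ is a surface of type $(\ast\ast)$, then $\Phi_f\equiv0$.
\end{lemma}

\begin{proof}
Let $f=\tau\circ\hat g$. The curve $g$ is isometric to $f$, hence an immersion. In a complex coordinate $z=x+iy$ of its domain, pseudoholomorphy reads $g_y=g\times g_x$. Differentiating in $x$ and using $g_x\times g_x=0$, which is the nearly K\"ahler property $(\tilde\nabla_XJ)X=0$ in this setting, we get $g_{xy}=g\times g_{xx}$. Now $g\times g=0$, and $J$ preserves the tangent plane of $g$ and, being orthogonal, also its orthogonal complement in $T\mathbb S^6$. Taking normal parts gives $\alpha_{xy}=J\alpha_{xx}$; since $\mathbb S^5$ is totally geodesic, it does not matter in which of the two spheres $\alpha$ is computed. So $\alpha_{xx}$ and $\alpha_{xy}$ are orthogonal and of equal length, and $\Phi_g=0$ by \eqref{eq:circle}.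

Since $j\partial_z=i\partial_z$, the associated family satisfies
\begin{equation}\label{eq:assoc}
\Psi_{g_\theta}=e^{i\theta}\,T_\theta\Psi_g ,
\end{equation}
so $\Phi_{g_\theta}=e^{2i\theta}\Phi_g=0$. By \eqref{eq:Fzz}, $\Phi_{\hat g}=\sum a_k^2\langle(g_{\theta_k})_{zz},(g_{\theta_k})_{zz}\rangle=\sum a_k^2\Phi_{g_{\theta_k}}=0$. Finally $\tau$ is the restriction of a linear isometric embedding, which does not change $\langle\hat g_{zz},\hat g_{zz}\rangle$.
\end{proof}

\section{The example in $\mathbb S^5$}\label{sec:example}

By Lemma~\ref{lem:hopf} it suffices to find a non-flat surface satisfying \eqref{eq:ricci} with $\Phi\not\equiv0$. Condition \eqref{eq:ricci} concerns only $h$. Once $h$ is fixed, minimality is the linear equation $\Delta_0F=-2hF$, and the remaining conditions are quadratic in $F$. If $h$ depends only on $x$, the linear equation separates, and the quadratic conditions become identities between functions of $x$.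

\begin{lemma}\label{lem:separate}
Let $I$ be an open interval, $h\colon I\to(0,\infty)$ smooth, $\mu_1,\dots,\mu_d\ge0$, and let $A_k\colon I\to\mathbb C$ satisfy $A_k''=(\mu_k^2-2h)A_k$ and
\begin{equation}\label{eq:quadratic}
\sum_k|A_k|^2=1,\qquad\sum_k\mu_k^2|A_k|^2=h,\qquad\sum_k\mu_k\operatorname{Im}(A_k'\bar A_k)=0 .
\end{equation}
Then $F=(A_k(x)e^{i\mu_ky})_{k}\colon I\times\mathbb R\to\mathbb S^{2d-1}\subset\mathbb C^d$ is a minimal immersion with induced metric $h|dz|^2$, and
\begin{equation}\label{eq:Phisep}
4\operatorname{Re}\Phi=\sum_k\big[(\mu_k^2-h)^2|A_k|^2-\mu_k^2|A_k'|^2\big],\qquad2\operatorname{Im}\Phi=\sum_k\mu_k^3\operatorname{Im}(A_k'\bar A_k).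
\end{equation}
\end{lemma}

\begin{proof}
The three sums in \eqref{eq:quadratic} are $|F|^2$, $|F_y|^2$ and $\langle F_x,F_y\rangle=\sum\operatorname{Re}(A_k'\,\overline{i\mu_kA_k})$. Moreover $\langle F,F_{xx}\rangle=\sum(\mu_k^2-2h)|A_k|^2=-h$, so $0=\frac12(|F|^2)_{xx}=|F_x|^2-h$. Thus $F$ is a conformal immersion with factor $h$, and the differential equations say that $\Delta_0F=-2hF$. From $4F_{zz}=F_{xx}-F_{yy}-2iF_{xy}$ we get
\[
16\,\Phi=|F_{xx}-F_{yy}|^2-4|F_{xy}|^2-4i\langle F_{xx}-F_{yy},F_{xy}\rangle .
\]
The components of $F_{xx}-F_{yy}$ and $F_{xy}$ are $2(\mu_k^2-h)A_ke^{i\mu_ky}$ and $i\mu_kA_k'e^{i\mu_ky}$. This gives the real part. The inner product of the two vectors is $-2\sum(\mu_k^2-h)\mu_k\operatorname{Im}(A_k'\bar A_k)$, and the terms with $h$ cancel by \eqref{eq:quadratic}.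
\end{proof}

Here is how the data of Theorem~\ref{thm:example} arise; Section~\ref{sec:equiv} shows that their general shape is forced. By Lemma~\ref{lem:basic}(iv), the simplest way to satisfy \eqref{eq:ricci} is to make $(1-K)h^3$ a constant $c>0$, and this leads to $h'^2=4Eh^2-4h^3-2c$ for a constant $E$. The cubic has no linear term, so its roots satisfy $h_1h_2+h_1h_3+h_2h_3=0$; the roots $6,3,-2$ give $E=7$, $c=72$, and $h$ oscillates in $[3,6]$. The first two conditions in \eqref{eq:quadratic} are easiest to meet when every $|A_k|^2$ is an affine function of $h$, and it turns out that $|A|^2$ can be proportional to $h-h_0$ only for $\mu^2=E-h_0$. The roots $h_0=3$ and $h_0=-2$ give real solutions with $\mu=2$ and $\mu=3$, which contribute nothing to the third condition. Since $\sum|A_k|^2$ is constant, a third term decreasing in $h$ is needed. We take $h_0=7$, $\mu=0$: this solution is not real, but the factor $\mu=0$ removes it from the third condition. The function $h-3$ has double zeros, and its smooth square root, which changes sign, is $q$.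

\begin{proof}[Proof of Theorem~\ref{thm:example}]
The quantity $q'^2+2q^2+q^4$ is conserved and equals $15$, so $q'^2=(3-q^2)(5+q^2)$. Hence $q^2\le3$, the pair $(q,q')$ stays bounded, and $q$ is defined on $\mathbb R$. The function $h=3+q^2$ takes values in $[3,6]$, is not constant, and satisfies
\begin{align*}
h'^2&=4q^2q'^2=-4(h-3)(h-6)(h+2)=28h^2-4h^3-144,\\
h''&=2q'^2+2qq''=30-8q^2-6q^4=28h-6h^2 .
\end{align*}
We apply Lemma~\ref{lem:separate} with $\mu=(0,2,3)$. Constant factors play no role in the linear equations.

\emph{First component.} Let $\rho=7-h=4-q^2\ge1$ and $A=\sqrt\rho\,e^{i\chi}$, so that $A'/A=\frac{\rho'}{2\rho}+i\chi'$ with $\chi'=6/\rho$. In $A''/A=(A'/A)'+(A'/A)^2$ the imaginary part $\chi''+\chi'\rho'/\rho$ vanishes, and since $h'^2+144=4h^2\rho$,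
\[
\frac{A''}A=\frac{\rho''}{2\rho}-\frac{\rho'^2}{4\rho^2}-\frac{36}{\rho^2}=-\frac{h''}{2\rho}-\frac{h'^2+144}{4\rho^2}=\frac{3h^2-14h-h^2}{\rho}=-2h .
\]

\emph{Second component.} $q''=(-2-2q^2)q=(4-2h)q$.

\emph{Third component.} Let $B=\sqrt{h+2}=\sqrt{5+q^2}$. Differentiating $B^2=h+2$ twice gives
\[
BB''=\frac{h''}2-\frac{h'^2}{4(h+2)}=14h-3h^2+(h-3)(h-6)=-2h^2+5h+18=(9-2h)B^2 .
\]

\emph{Quadratic conditions.} We have
\[
\tfrac{4-q^2}6+\tfrac{q^2}{10}+\tfrac{5+q^2}{15}=1,\qquad\tfrac{4q^2}{10}+\tfrac{9(5+q^2)}{15}=3+q^2=h,
\]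
and the third sum in \eqref{eq:quadratic} vanishes termwise. So $F$ is a minimal immersion with metric $h|dz|^2$, which is complete because $h\ge3$.

\emph{Curvature.} $(\log h)''=(hh''-h'^2)/h^2=(144-2h^3)/h^2$, so $K=1-72h^{-3}$. This function is not constant and is less than $1$, and $(1-K)h^3=72$ gives \eqref{eq:ricci} everywhere by Lemma~\ref{lem:basic}(iv).

\emph{Hopf differential.} At $x=0$ we have $q=0$, $q'^2=15$, $h=3$, $B'=0$ and $|A_k|^2=\frac23,0,\frac13$. By \eqref{eq:Phisep},
\[
4\operatorname{Re}\Phi=9\cdot\tfrac23-4\cdot\tfrac{15}{10}+36\cdot\tfrac13=12\neq0 .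
\]
By Lemma~\ref{lem:hopf}, $F$ is not of type $(\ast\ast)$.
\end{proof}

\section{Equivariant surfaces}\label{sec:equiv}

Let $I$ be an open interval. A surface $F\colon I\times\mathbb R\to\mathbb S^n$, conformal in $z=x+iy$, is \emph{equivariant} if $F(x,y+t)=T(t)F(x,y)$ for a continuous one-parameter group $T(t)=\exp(tX)$ in $SO(n+1)$. The skew-symmetric matrix $X$ splits $\mathbb R^{n+1}$ orthogonally into $\ker X$ and invariant planes, and each plane can be identified with $\mathbb C$ so that $X$ acts as multiplication by $i\mu_k$ with $\mu_k>0$. Since $F(x,y)=T(y)F(x,0)$, the components of $F$ are functions $A_k(x)e^{i\mu_ky}$ with $A_k$ complex and real functions $a_l(x)$, to which we assign the frequency $\mu=0$. The conformal factor depends only on $x$, minimality means that each $A_k$ and $a_l$ solves $A''=(\mu^2-2h)A$ with its own $\mu$, and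
\begin{equation}\label{eq:equivsums}
\sum_k|A_k|^2+\sum_la_l^2=1,\qquad\sum_k\mu_k^2|A_k|^2=h .
\end{equation}

\subsection{The metrics}\label{sub:metrics}

Call a smooth non-constant function $h\colon I\to(0,\infty)$ \emph{admissible} if the metric $h|dz|^2$ satisfies $(1-K)h^3=c$ for a constant $c>0$. The sign of $c$ is dictated by Lemma~\ref{lem:basic}(i): for $c<0$ we would have $K>1$, and for $c=0$ every minimal isometric immersion would be totally geodesic. For admissible $h$, the function $u=\log h$ satisfies $u''=-2hK=-2h+2ch^{-2}$. Multiplying by $u'$ and integrating gives $\frac12u'^2=2E-2h-ch^{-2}$ for a constant $E$, and with $h''=h(u''+u'^2)$ we obtain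
\begin{equation}\label{eq:h}
h'^2=P(h):=4Eh^2-4h^3-2c,\qquad h''=\tfrac12P'(h)=4Eh-6h^2 .
\end{equation}
Conversely, \eqref{eq:h} gives $hh''-h'^2=2c-2h^3$, that is, $(1-K)h^3=c$. The metric satisfies \eqref{eq:ricci} and is not flat, since $K=1-ch^{-3}$ is not constant. As a solution of an analytic equation $h$ is analytic, so $h'$ vanishes on no subinterval.

We have $P(0)<0$, $P(h)\to\pm\infty$ as $h\to\mp\infty$, and $P(h(x))>0$ where $h'(x)\ne0$. So $P$ has simple roots $h_3<0<h_2<h_1$ with $h_1+h_2+h_3=E$, and $h(I)\subset[h_2,h_1]$. The oval $\{p^2=P(h),\ h_2\le h\le h_1\}$ in the $(h,p)$-plane is a closed curve without equilibria of $h''=\frac12P'(h)$, so $h$ extends to a periodic function on $\mathbb R$, and $I=\mathbb R$ is allowed.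

Put $s_i=E-h_i$. From $P(h_i)=0$ we get $4s_ih_i^2=2c$, so $0<s_1<s_2<s_3$. Define
\[
D(s)=-P(E-s)=2c-4s(E-s)^2=-4(s-s_1)(s-s_2)(s-s_3),
\]
\[
\mathcal S=\{s\ge0:D(s)\ge0\}=[0,s_1]\cup[s_2,s_3].
\]
For $s\in[0,s_1]$ we have $E-s\ge h_1$, and for $s\in[s_2,s_3]$ we have $E-s\le h_2$. So with $\varepsilon(s)=-1$ on $[0,s_1]$ and $\varepsilon(s)=+1$ on $[s_2,s_3]$,
\[
\rho_s:=\varepsilon(s)(h+s-E)\ge0\qquad(s\in\mathcal S),
\]
with at most isolated zeros. In Theorem~\ref{thm:example}, $(s_1,s_2,s_3)=(1,4,9)$ and $\rho_0,\rho_4,\rho_9$ are $4-q^2$, $q^2$, $5+q^2$.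

\subsection{Squares of solutions}

The conditions on $F$ involve the solutions of
\begin{equation}\label{eq:linear}
A''=VA,\qquad V=s-2h,
\end{equation}
only through their products, and products satisfy a linear equation of third order in which $s$ appears as an eigenvalue. (With $w=\frac E3-h$, equation \eqref{eq:h} takes the Weierstrass form $w'^2=4w^3-g_2w-g_3$ and \eqref{eq:linear} becomes $A''=(2w+s-\frac{2E}3)A$, a Lam\'e equation; we do not use this.) Put
\[
\mathcal DQ=Q'''+8hQ'+4h'Q,\qquad\mathcal W_s(Q)=\tfrac14Q'^2-\tfrac12QQ''+VQ^2 .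
\]

\begin{lemma}\label{lem:products}
Let $h$ be admissible and $s\in\mathbb R$.
\begin{itemize}
\item[(i)] If $a,b$ solve \eqref{eq:linear}, then $Q=ab$ solves $\mathcal DQ=4sQ'$. If $a,b$ are linearly independent, then so are $a^2,ab,b^2$.
\item[(ii)] $\mathcal D1=4h'$ and $\mathcal Dh=4Eh'$. A function $Q=\gamma_0+\gamma h$ with constants $\gamma_0,\gamma$ solves $\mathcal DQ=4sQ'$ if and only if $Q=\gamma(h+s-E)$.
\item[(iii)] $\mathcal W_s\big(\pm(h+s-E)\big)=-\frac14D(s)$.
\item[(iv)] If $Q\not\equiv 0$ is a sum of squares of real solutions of \eqref{eq:linear}, then $\mathcal W_s(Q)\le0$.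
\end{itemize}
\end{lemma}

\begin{proof}
(i) $Q''=2VQ+2a'b'$, so $Q'''=2V'Q+2VQ'+2V(ab'+a'b)=4VQ'+2V'Q$, which is the stated equation because $V'=-2h'$. If $a,b$ are independent, then $a/b$ is not constant on an interval where $b\neq 0$, so it is not a root of a nonzero quadratic polynomial.

(ii) By \eqref{eq:h}, $h'''=4Eh'-12hh'$, so $\mathcal Dh=h'''+12hh'=4Eh'$. The equation for $\gamma_0+\gamma h$ reads $(\gamma_0+E\gamma)h'=s\gamma h'$.

(iii) For any $Q$, $\mathcal W_s(Q)'=-\frac12Q\,(Q'''-4VQ'-2V'Q)$, so by (ii) $\mathcal W_s(h-h_0)$ is constant for $h_0=E-s$. By \eqref{eq:h} it equals the polynomial $\frac14P(h)-\frac14(h-h_0)P'(h)+(s-2h)(h-h_0)^2$ evaluated at $h=h(x)$. As $h(x)$ takes infinitely many values, this polynomial is constant, and its value at $h_0$ is $\frac14P(h_0)=-\frac14D(s)$. Also $\mathcal W_s(-Q)=\mathcal W_s(Q)$.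

(iv) Let $U=(u,v)$ be a basis of real solutions. Then $Q=\beta(U,U)$ for a positive semidefinite symmetric form $\beta$ on $\mathbb R^2$, and $Q'=2\beta(U,U')$, $Q''=2VQ+2\beta(U',U')$. Hence $\mathcal W_s(Q)=\beta(U,U')^2-\beta(U,U)\beta(U',U')\le0$ by the Cauchy--Schwarz inequality.
\end{proof}

Parts (iii) and (iv) show that a multiple of $h+s-E$ can be a sum of squares of solutions only if $D(s)\ge0$. The converse holds as well.

\begin{lemma}\label{lem:basicsol}
For $s\in\mathcal S$ there is a solution $A_s$ of \eqref{eq:linear} with $|A_s|^2=\rho_s$ and $\operatorname{Im}(A_s'\bar A_s)=\frac12\sqrt{D(s)}$. It is real if $D(s)=0$, and $A_s,\bar A_s$ are linearly independent if $D(s)>0$. Moreover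
\begin{equation}\label{eq:Aprime}
|A_s'|^2=\varepsilon(s)\,(-h^2+sh+Es-s^2).
\end{equation}
\end{lemma}

\begin{proof}
Write $\rho=\rho_s$, $D=D(s)$. Let $D>0$. At a zero of $\rho$, Lemma~\ref{lem:products}(iii) would give $\rho'^2=-D<0$, so $\rho>0$. Put $A_s=\sqrt\rho\,e^{i\chi}$ with $\chi'=\sqrt D/(2\rho)$. As in the proof of Theorem~\ref{thm:example}, $A_s''/A_s$ is real and equals $\frac{\rho''}{2\rho}-\frac{\rho'^2}{4\rho^2}-\frac D{4\rho^2}$, which is $V$ by Lemma~\ref{lem:products}(iii). The Wronskian $A_s'\bar A_s-A_s\bar A_s'=2i\rho\chi'=i\sqrt D$ is nonzero.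

Let $D=0$. Now $\rho$ may vanish, so we do not take a square root globally. Choose $x_0$ with $\rho(x_0)>0$ and let $A_s$ be the real solution with $A_s=\sqrt\rho$ and $A_s'=\rho'/(2\sqrt\rho)$ at $x_0$. At $x_0$ the function $A_s^2$ has value $\rho$, first derivative $\rho'$ and second derivative $\frac{\rho'^2}{2\rho}+2V\rho$, which is $\rho''$ by Lemma~\ref{lem:products}(iii). Both $A_s^2$ and $\rho$ solve the third-order equation $\mathcal DQ=4sQ'$, so $A_s^2=\rho$.

In both cases $\rho|A_s'|^2=|A_s'\bar A_s|^2=\frac14(\rho'^2+D)=\frac14\big(P(h)-P(h_0)\big)$ with $h_0=E-s$, and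
\[
\tfrac14\big(P(h)-P(h_0)\big)=(h-h_0)\big[E(h+h_0)-h^2-hh_0-h_0^2\big]=(h-h_0)\big[-h^2+sh+s(E-s)\big].
\]
Dividing by $\rho=\varepsilon(s)(h-h_0)$ where $\rho\neq0$, and using continuity, we get \eqref{eq:Aprime}.
\end{proof}

We fix such an $A_s$ for each $s\in\mathcal S$ and write $A_s^{+1}=A_s$, $A_s^{-1}=\bar A_s$; the superscript is a label, not a power.

\subsection{The classification}

\begin{theorem}\label{thm:equiv}
\begin{itemize}
\item[(a)] Let $F\colon I\times\mathbb R\to\mathbb S^n$ be an equivariant surface satisfying \eqref{eq:ricci}. Then $F$ has no totally geodesic points, and $(1-K)h^3$ is a positive constant. In particular, either $h$ is constant and $F$ is flat, or $h$ is admissible.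
\item[(b)] Let $h$ be admissible. Let $(\mu_j,\sigma_j,c_j)$, $1\le j\le d$, be triples with $\mu_j\ge0$, $\mu_j^2\in\mathcal S$, $\sigma_j=\pm1$ and $c_j>0$, such that $\sigma_j=+1$ whenever $\mu_j=0$ or $D(\mu_j^2)=0$, and such that the pairs $(\mu_j,\sigma_j)$ are distinct. Put $M_\nu=\sum_jc_j\,\varepsilon(\mu_j^2)\,(\mu_j^2)^\nu$, where $(\mu_j^2)^0=1$, and assume
\begin{equation}\label{eq:moments}
M_0=0,\qquad M_1=1,\qquad M_2=E,\qquad\sum_jc_j\sigma_j\mu_j\sqrt{D(\mu_j^2)}=0 .
\end{equation}
Then $F=\big(\sqrt{c_j}\,A^{\sigma_j}_{\mu_j^2}(x)\,e^{i\mu_jy}\big)_j\colon I\times\mathbb R\to\mathbb S^{2d-1}\subset\mathbb C^d$ is an equivariant, substantial, isometric minimal immersion of $(I\times\mathbb R,h|dz|^2)$, with $\operatorname{Re}\Phi=\frac12(M_3-E^2)$.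
\item[(c)] Every non-flat equivariant surface satisfying \eqref{eq:ricci} is, up to congruence and totally geodesic inclusion, of the form (b). In particular, the sphere in which it is substantial is odd-dimensional.
\item[(d)] For every admissible $h$ and every odd $n\ge5$ there are surfaces as in (b), substantial in $\mathbb S^n$, with $\Phi\not\equiv0$. They satisfy \eqref{eq:ricci}, are not flat, and are not of type $(\ast\ast)$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of (a)]
The curvature depends only on $x$, so the set $\{K=1\}$ of totally geodesic points is a union of lines $\{x\}\times\mathbb R$. Its points are isolated, so it is empty. By Lemma~\ref{lem:basic}(iv), $\log\big((1-K)h^3\big)$ is harmonic; it depends only on $x$, so $(1-K)h^3=ce^{kx}$ with $c>0$ and $k\in\mathbb R$. Hence $u=\log h$ satisfies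
\begin{equation}\label{eq:u}
u''=-2hK=-2e^u+2ce^{kx}e^{-2u}\quad\text{on }I .
\end{equation}
We have to exclude $k\ne0$. Equation \eqref{eq:u} has local solutions for every $k$, so the obstruction does not come from the metric alone, and on a short interval $I$ it is not visible in \eqref{eq:u}. It appears when the surface is continued analytically in $x$: equivariance bounds $h$, and the term $e^{kx}$ is incompatible with a bound.

Suppose $k\ne0$. Replacing $(x,y)$ by $(-x,-y)$ if necessary, assume $k>0$. Let $(x_-,x_+)\supset I$ be the maximal interval of existence of the solution $u$ of \eqref{eq:u}, and put $h=e^u$ there. The functions $A_k$, $a_l$ extend to $(x_-,x_+)$ as solutions of their linear equations. All these functions are real analytic, so the identities \eqref{eq:equivsums} persist, and they give $0<h\le\Lambda$ on $(x_-,x_+)$, where $\Lambda$ is the largest of the squared frequencies.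

Fix $x_0\in I$. By \eqref{eq:u}, $u''\ge-2\Lambda$. If $x_+<\infty$, then $u'$ and hence $u$ are bounded below on $[x_0,x_+)$, and $u\le\log\Lambda$. So $u$ is bounded there, then $u''$ and $u'$ are bounded, and the solution extends beyond $x_+$, a contradiction. Thus $x_+=\infty$. But then $u''\ge-2\Lambda+2c\Lambda^{-2}e^{kx}\to\infty$, so $u\to\infty$ as $x\to\infty$, contradicting $u\le\log\Lambda$. Hence $k=0$.
\end{proof}

\begin{proof}[Proof of (b)]
In the sums below we drop the index $j$ and write $s=\mu^2$, $\varepsilon=\varepsilon(s)$. By Lemma~\ref{lem:basicsol}, the three sums in \eqref{eq:quadratic} are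
\[
\sum c\varepsilon(h+s-E)=(h-E)M_0+M_1,\qquad\sum c\varepsilon s(h+s-E)=(h-E)M_1+M_2,
\]
and $\frac12\sum c\sigma\mu\sqrt{D(s)}$. By \eqref{eq:moments} they equal $1$, $h$ and $0$, so Lemma~\ref{lem:separate} applies. The surface is equivariant under $T(t)=\operatorname{diag}(e^{i\mu_jt})\in U(d)\subset SO(2d)$. By \eqref{eq:Phisep} and \eqref{eq:Aprime},
\begin{align*}
4\operatorname{Re}\Phi&=\sum c\varepsilon\big[(s-h)^2(h+s-E)-s(-h^2+sh+Es-s^2)\big]\\
&=\sum c\varepsilon\big[2s^3-2(h+E)s^2+2Ehs+h^3-Eh^2\big]\\
&=2M_3-2(h+E)E+2Eh=2(M_3-E^2).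
\end{align*}

To see that $F$ is substantial, suppose $\langle F,v\rangle\equiv0$ for some $v\in\mathbb C^d$. The functions $1$, $\cos\mu y$, $\sin\mu y$ of $y$, for distinct $\mu>0$, are linearly independent, so the relation holds separately for each frequency. For $\mu>0$ it has the form $\operatorname{Re}\big((\xi A_s+\xi'\bar A_s)e^{i\mu y}\big)=0$ for all $y$, where $\xi,\xi'$ are positive multiples of conjugated entries of $v$, and one of the two terms is absent if only one sign $\sigma$ occurs with $\mu$. Thus $\xi A_s+\xi'\bar A_s=0$. If one term is present, its coefficient vanishes since $A_s\not\equiv0$. If both are present, then $D(s)>0$ by the hypothesis on $\sigma_j$, so $A_s,\bar A_s$ are independent and $\xi=\xi'=0$. For $\mu=0$ only $\sigma=+1$ occurs, the relation is $\xi A_0+\bar\xi\bar A_0=0$, and $\xi=0$ because $D(0)=2c>0$, where $c$ is the constant in \eqref{eq:h}. Hence $v=0$.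
\end{proof}

\begin{proof}[Proof of (c)]
By (a), $h$ is admissible. For each frequency $\mu\geq 0$ whose components do not all vanish identically, put $s=\mu^2$, let $\mathbf A_s(x)$ be the vector of the $A_k$ with $\mu_k=\mu$ (of the $a_l$ if $\mu=0$), and let $Q_s=|\mathbf A_s|^2\not\equiv0$.

\emph{Step 1: each $Q_s$ is affine in $h$.} We know only the sum $\sum_sQ_s=1$, and must recover the summands. Each $Q_s$ is a sum of squares of real solutions of \eqref{eq:linear}, so $\mathcal DQ_s=4sQ_s'$ by Lemma~\ref{lem:products}(i). Applying $\mathcal D$ therefore produces the higher moments $m_\nu=\sum_ss^\nu Q_s$: we have $m_0=1$ and $4m_{\nu+1}'=\mathcal Dm_\nu$. If $m_\nu=\gamma_0+\gamma h$, then $m_{\nu+1}'=(\gamma_0+E\gamma)h'$ by Lemma~\ref{lem:products}(ii). By induction every $m_\nu$ lies in the span of $1$ and $h$. This is the point where \eqref{eq:h}, and hence \eqref{eq:ricci}, enters. If $N$ values of $s$ occur, the Vandermonde matrix $(s^\nu)_{0\le\nu<N}$ is invertible, so each $Q_s$ is a linear combination of $m_0,\dots,m_{N-1}$. By Lemma~\ref{lem:products}(ii),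 $Q_s=\gamma_s(h+s-E)$ with $\gamma_s\ne0$.

\emph{Step 2: $s\in\mathcal S$.} By Lemma~\ref{lem:products}(iii) and (iv), $-\frac14\gamma_s^2D(s)=\mathcal W_s(Q_s)\le0$. So $s\in\mathcal S$, and since $Q_s\ge0$ we have $Q_s=|\gamma_s|\,|A_s|^2$.

\emph{Step 3: normal form.} For $\mu>0$, a unitary map of the space $\mathbb C^N$ that contains $\mathbf A_s$ is a real orthogonal map commuting with multiplication by $e^{i\mu y}$. Write $(\mathbf v,\mathbf w)=\sum v_k\bar w_k$.

If $D(s)=0$, then $s>0$. Let $a$ be a real solution independent of the real solution $A_s$, and write $\mathbf A_s=\mathbf vA_s+\mathbf wa$ with $\mathbf v,\mathbf w\in\mathbb C^N$. Then $|\mathbf v|^2A_s^2+2\operatorname{Re}(\mathbf v,\mathbf w)A_sa+|\mathbf w|^2a^2=|\gamma_s|A_s^2$, so $\mathbf w=0$ by Lemma~\ref{lem:products}(i). A unitary map leaves the single component $|\mathbf v|A_se^{i\mu y}$.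

If $D(s)>0$ and $\mu>0$, write $\mathbf A_s=\mathbf vA_s+\mathbf w\bar A_s$. Then $Q_s=(|\mathbf v|^2+|\mathbf w|^2)|A_s|^2+2\operatorname{Re}\big((\mathbf v,\mathbf w)A_s^2\big)$. Since $A_s^2$, $|A_s|^2$, $\bar A_s^2$ are independent, $(\mathbf v,\mathbf w)=0$. A unitary map leaves the components $|\mathbf v|A_se^{i\mu y}$ and $|\mathbf w|\bar A_se^{i\mu y}$, and we drop one of them if it is zero.

If $\mu=0$, the vector $\mathbf A_0$ is real, so $\mathbf A_0=\mathbf vA_0+\bar{\mathbf v}\bar A_0=2(\mathbf v_1\operatorname{Re}A_0-\mathbf v_2\operatorname{Im}A_0)$ with $\mathbf v=\mathbf v_1+i\mathbf v_2$ and $\mathbf v_1,\mathbf v_2$ real. The argument of the previous case gives $\sum v_l^2=0$, so $\mathbf v_1$ and $\mathbf v_2$ are orthogonal and of equal length. An orthogonal map of $\ker X$ leaves the components $2|\mathbf v_1|(\operatorname{Re}A_0,\operatorname{Im}A_0)$, which form one complex component.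

So, after a congruence, $F$ takes values in a subspace $\mathbb C^d$ and has the form in (b). The formulas at the beginning of the proof of (b) express $|F|^2=1$, $|F_y|^2=h$ and $\langle F_x,F_y\rangle=0$ through the $M_\nu$ and the fourth sum. Since $1$ and $h$ are linearly independent, these identities give \eqref{eq:moments}. By (b), $F$ is substantial in $\mathbb S^{2d-1}$.
\end{proof}

\begin{proof}[Proof of (d)]
Let $n=2d-1$, and first $d=3$. Take $\mu^2\in\{0,s_2,s_3\}$, all with $\sigma=+1$. Then $\varepsilon=-1,+1,+1$, and the fourth condition in \eqref{eq:moments} holds termwise. The other three say that the signed weights $c\varepsilon$ have moments $0,1,E$. Summing a quadratic polynomial $s^2+\kappa_1s+\kappa_0$ against these weights gives $E+\kappa_1$, and the polynomials $(s-s_2)(s-s_3)$, $s(s-s_3)$, $s(s-s_2)$ isolate the three weights. Using $s_2+s_3-E=h_1$ and $s_3-s_2=h_2-h_3$, the unique solution is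
\[
c_{(0)}=\frac{h_1}{s_2s_3},\qquad c_{(2)}=\frac{-h_3}{s_2(h_2-h_3)},\qquad c_{(3)}=\frac{h_2}{s_3(h_2-h_3)},
\]
and all three are positive. On $\{0,s_2,s_3\}$ we have $s^3=(s_2+s_3)s^2-s_2s_3s$, so
\[
M_3-E^2=(s_2+s_3)E-s_2s_3-E^2=-(E-s_2)(E-s_3)=-h_2h_3>0 .
\]
For $(h_1,h_2,h_3)=(6,3,-2)$ the weights are $\frac16,\frac1{10},\frac1{15}$ and $\operatorname{Re}\Phi=3$: this is the surface of Theorem~\ref{thm:example}.

For $d>3$ we perturb. Write $d-3=2p+e$ with $e\in\{0,1\}$. Choose $p$ distinct values $\mu^2\in(0,s_1)$, where $D>0$, and add for each the two pairs $(\mu,+1)$ and $(\mu,-1)$, both with weight $\delta>0$. If $e=1$, add also $(\sqrt{s_1},+1)$ with weight $\delta$. All pairs are distinct since $0<s_1<s_2<s_3$. The fourth condition in \eqref{eq:moments} still holds, because the two members of each added couple cancel and $D(s_1)=0$. The first three conditions are a linear system for the signed weights at $0,s_2,s_3$ with invertible Vandermonde matrix and right-hand side $(0,1,E)+O(\delta)$. For small $\delta$ the three weights remain positive and $M_3\ne E^2$.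

In all cases (b) gives a substantial surface in $\mathbb S^n$ with $\operatorname{Re}\Phi\ne0$, which is not of type $(\ast\ast)$ by Lemma~\ref{lem:hopf}. Its metric satisfies \eqref{eq:ricci} and is not flat by Section~\ref{sub:metrics}.
\end{proof}

\section{Dimension at most four}\label{sec:four}

We prove Theorem~\ref{thm:four}. After a totally geodesic inclusion, $n=4$. Since $K$ is real analytic on the connected manifold $M$, it suffices to show that $K=0$ on some open set. We work on a disc without totally geodesic points, with a normalized coordinate $z$, and shrink it when convenient. Notation introduced in this section is local to it.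

The normal bundle has rank two, so $\Psi$ has two components. Their product is the holomorphic function $\Phi/2$ and the sum of their squared moduli is fixed by the metric. This leaves one real unknown function, on which the Ricci equation and the Gauss equation, the latter in the form given by \eqref{eq:ricci}, impose two second-order equations. The proof examines the compatibility of this overdetermined system.

\subsection{The Ricci equation}

Let $e_3,e_4$ be a local orthonormal normal frame and $\eta=(e_3-ie_4)/\sqrt2$, so that $\langle\eta,\eta\rangle=0$ and $\langle\eta,\bar\eta\rangle=1$. Write $\Psi=A\eta+B\bar\eta$. By Lemma~\ref{lem:basic}(i) and $(1-K)h^3=1$,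
\begin{equation}\label{eq:AB}
\Phi=2AB,\qquad|A|^2+|B|^2=\tfrac{h^2}4(1-K)=\tfrac1{4h}.
\end{equation}
Put $\lambda=\langle\eta_{\bar z},\bar\eta\rangle$. Differentiating the inner products of $\eta$ with $F,F_z,F_{\bar z},\eta,\bar\eta$ and using \eqref{eq:structure}, \eqref{eq:Fzz}, $\langle\eta,\Psi\rangle=B$ and $\langle\eta,\bar\Psi\rangle=\bar A$, we find
\[
\eta_{\bar z}=\lambda\eta-\tfrac2h\bar AF_z,\qquad\eta_z=-\bar\lambda\eta-\tfrac2hBF_{\bar z}.
\]
The normal part of $\Psi_{\bar z}$ is $(A_{\bar z}+\lambda A)\eta+(B_{\bar z}-\lambda B)\bar\eta$, and it vanishes by Lemma~\ref{lem:basic}(i). Next,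
\[
\langle\eta_{\bar zz},\bar\eta\rangle=\lambda_z-|\lambda|^2-\tfrac2h|A|^2,\qquad\langle\eta_{z\bar z},\bar\eta\rangle=-\bar\lambda_{\bar z}-|\lambda|^2-\tfrac2h|B|^2,
\]
so $\lambda_z+\bar\lambda_{\bar z}=\frac2h(|A|^2-|B|^2)$. Since $(\log A)_{\bar z}=-\lambda$ and $(\log B)_{\bar z}=\lambda$, we obtain, where $A\neq0$ and where $B\ne0$ respectively,
\begin{equation}\label{eq:ricciAB}
(\log|A|^2)_{z\bar z}=-\tfrac2h(|A|^2-|B|^2),\qquad(\log|B|^2)_{z\bar z}=\tfrac2h(|A|^2-|B|^2).
\end{equation}

\subsection{The case $\Phi\equiv0$}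

As $\Psi\ne0$, after shrinking the disc one of $A,B$ is nowhere zero and the other vanishes identically. Call the nonzero one $A'$. In either case \eqref{eq:ricciAB} reads $(\log|A'|^2)_{z\bar z}=-\frac2h|A'|^2$, and $|A'|^2=\frac{h^2}4(1-K)$. With \eqref{eq:structure} this is $\frac h4\Delta\log(1-K)-hK=-\frac h2(1-K)$, that is, $\Delta\log(1-K)=6K-2$. This contradicts \eqref{eq:ricci}, so the case does not occur.

\subsection{The case $\Phi\not\equiv0$: the overdetermined system}

Shrink the disc so that $\Phi\ne0$. Put $\varphi=4\Phi$, $e^{b}=|A|/|B|$, $C=\cosh b$, $S=\sinh b$. Then $|A||B|=|\varphi|/8$, so $|A|^2=\frac{|\varphi|}8e^b$ and $|B|^2=\frac{|\varphi|}8e^{-b}$, and \eqref{eq:AB} gives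
\begin{equation}\label{eq:hphi}
h=\frac1{|\varphi|C}.
\end{equation}
Subtracting the equations \eqref{eq:ricciAB} gives $b_{z\bar z}=-\frac{|\varphi|}{2h}S=-\frac12|\varphi|^2SC$. The factor $|\varphi|^2$ is removed by the holomorphic coordinate $\zeta$ with $d\zeta=\varphi\,dz$, for which $\partial_z\partial_{\bar z}=|\varphi|^2\partial_\zeta\partial_{\bar\zeta}$:
\begin{equation}\label{eq:b2}
b_{\zeta\bar\zeta}=-\tfrac12SC .
\end{equation}
Since $\log|\varphi|$ is harmonic, \eqref{eq:hphi} and $K=1-h^{-3}$ give $(\log C)_{z\bar z}=\frac{hK}2=\frac h2-\frac1{2h^2}=\frac1{2|\varphi|C}-\frac12|\varphi|^2C^2$. With $R=2|\varphi|^{-3}$, a positive function whose logarithm is harmonic, this is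
\begin{equation}\label{eq:logC}
(\log C)_{\zeta\bar\zeta}=\frac R{4C}-\frac{C^2}2 .
\end{equation}
On the other hand, $(\log C)_\zeta=\frac SCb_\zeta$ and \eqref{eq:b2} give $(\log C)_{\zeta\bar\zeta}=|b_\zeta|^2/C^2-\frac12S^2$. Comparing and using $C^2-S^2=1$, we eliminate the second derivatives:
\begin{equation}\label{eq:b1}
4b_\zeta b_{\bar\zeta}=CL,\qquad L:=R-2C\ge0 .
\end{equation}

Suppose $b_\zeta\equiv0$ on an open set. There \eqref{eq:b2} gives $b=0$ and \eqref{eq:b1} gives $R=2$. So $|\varphi|=1$, $h=1$ by \eqref{eq:hphi}, and $K=0$; hence $F$ is flat. It remains to show that $b_\zeta\neq0$ on an open set is impossible. Assume it, and restrict to a disc in this set; there $L>0$.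

\subsection{First compatibility condition}

Equation \eqref{eq:b2} prescribes $\partial_{\bar\zeta}b_\zeta$, and \eqref{eq:b1} lets us compute $\partial_\zeta b_\zeta$. Differentiating \eqref{eq:b1} in $\zeta$,
\[
4b_{\zeta\zeta}b_{\bar\zeta}-2SCb_\zeta=SLb_\zeta+C(R_\zeta-2Sb_\zeta).
\]
The terms $2SCb_\zeta$ cancel. Multiplying by $b_\zeta$ and dividing by $CL$ gives $b_{\zeta\zeta}=\frac{R_\zeta}Lb_\zeta+\frac SCb_\zeta^2$. So both first derivatives of a local branch of $\log b_\zeta$ are known:
\[
(\log b_\zeta)_\zeta=\frac{R_\zeta}L+(\log C)_\zeta,\qquad(\log b_\zeta)_{\bar\zeta}=-\frac{SC}{2b_\zeta}.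
\]
The $\zeta$-derivative of the second expression is
\[
-\frac{C^2+S^2}2+\frac{SC\,b_{\zeta\zeta}}{2b_\zeta^2}=-\frac{C^2}2+\frac{SCR_\zeta}{2Lb_\zeta}.
\]
For the $\bar\zeta$-derivative of the first we use \eqref{eq:logC}, $L_{\bar\zeta}=R_{\bar\zeta}-2Sb_{\bar\zeta}$, and $R_{\zeta\bar\zeta}=|R_\zeta|^2/R$, which expresses that $\log R$ is harmonic. The result is
\[
\frac{|R_\zeta|^2}{RL}-\frac{|R_\zeta|^2}{L^2}+\frac{2SR_\zeta b_{\bar\zeta}}{L^2}+\frac R{4C}-\frac{C^2}2 .
\]
Since $b_{\bar\zeta}=CL/(4b_\zeta)$, the third term equals $\frac{SCR_\zeta}{2Lb_\zeta}$. Equating the two mixed derivatives and using $R-L=2C$ leaves $\frac{2C|R_\zeta|^2}{RL^2}=\frac R{4C}$. In terms of the holomorphic function $a=(\log R)_\zeta$ and $t:=L/(2C)>0$ this reads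
\begin{equation}\label{eq:t}
t=\sqrt2\,|a|,\qquad R=2C(1+t).
\end{equation}

\subsection{Second compatibility condition}

By \eqref{eq:t}, $C$ is now expressed through the holomorphic datum $a$, and we can insert this expression into \eqref{eq:logC} and \eqref{eq:b1}. The function $a$ has no zeros. Let $\kappa=a_\zeta/a$, which is holomorphic. Then $\log t$ is harmonic with $(\log t)_\zeta=\kappa/2$, so $t_\zeta=\frac12t\kappa$, $t_{\zeta\bar\zeta}=\frac14t|\kappa|^2$, and
\[
(\log(1+t))_{\zeta\bar\zeta}=\frac{t_{\zeta\bar\zeta}}{1+t}-\frac{|t_\zeta|^2}{(1+t)^2}=\frac{t|\kappa|^2}{4(1+t)^2}.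
\]
From $\log C=\log R-\log(1+t)-\log2$, the left side of \eqref{eq:logC} is the negative of this, and the right side is $\frac{1+t}2-\frac{1+S^2}2$. Hence
\begin{equation}\label{eq:S2}
S^2=t+\frac{t|\kappa|^2}{2(1+t)^2}.
\end{equation}
By \eqref{eq:b1}, $|(\log C)_\zeta|^2=\frac{S^2}{C^2}|b_\zeta|^2=\frac{S^2L}{4C}=\frac12S^2t$, and therefore, with $|a|^2=t^2/2$,
\[
\frac{S^2t}2=\Big|a-\frac{t\kappa}{2(1+t)}\Big|^2=\frac{t^2}2-\frac{t\operatorname{Re}(\bar a\kappa)}{1+t}+\frac{t^2|\kappa|^2}{4(1+t)^2}.
\]
Comparing with \eqref{eq:S2} multiplied by $t/2$ gives $\operatorname{Re}(\bar a\kappa)=0$. So the holomorphic function $\kappa/a=\bar a\kappa/|a|^2$ is purely imaginary, hence a constant $i\kappa_0$ with $\kappa_0\in\mathbb R$, and $|\kappa|^2=\frac12\kappa_0^2t^2$. By \eqref{eq:S2}, $S^2$ is a smooth function of $t$. The same holds for $C=\sqrt{1+S^2}$ and for $R=2C(1+t)=:G(t)>0$. Therefore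
\[
a=(\log R)_\zeta=\frac{G'(t)}{G(t)}\,t_\zeta=\frac{G'(t)\,t}{2G(t)}\;i\kappa_0\,a .
\]
Dividing by $a\ne0$ makes $1$ purely imaginary. This contradiction completes the proof of Theorem~\ref{thm:four}.

\section{Surfaces with vanishing Hopf differential in $\mathbb S^5$}\label{sec:five}

In $\mathbb S^5$ the normal bundle has rank three. If $\Phi\equiv0$, the real and imaginary parts of $\Psi$ span a normal plane, and a single normal direction remains. The structure equations then contain one unknown function, and \eqref{eq:ricci} forces it to be a constant of prescribed modulus. Its argument is the parameter of the associated family.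

\begin{lemma}\label{lem:frame}
Let $U$ be a disc with a metric $h|dz|^2$ such that $(1-K)h^3=1$, let $F\colon U\to\mathbb S^5$ be an isometric minimal immersion with $\Phi\equiv0$, and let $N$ be a real unit normal field orthogonal to $\Psi$ and $\bar\Psi$. Then $\lambda=\langle\Psi_z,N\rangle$ is a constant with $|\lambda|^2=\frac18$. Two such immersions of $U$ with the same $\lambda$ are congruent.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(i), $\langle\Psi,\bar\Psi\rangle=\frac1{4h}$ and $\Psi_{\bar z}=-\frac1{2h^2}F_z$. The fields $F,F_z,F_{\bar z},\Psi,\bar\Psi,N$ form a frame of $\mathbb C^6$ whose only nonzero inner products are $\langle F,F\rangle=\langle N,N\rangle=1$, $\langle F_z,F_{\bar z}\rangle=\frac h2$ and $\langle\Psi,\bar\Psi\rangle=\frac1{4h}$.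

We expand $\Psi_z$ and $N_{\bar z}$ in this frame. We have $\langle\Psi_z,F\rangle=-\langle\Psi,F_z\rangle=0$, $\langle\Psi_z,F_z\rangle=-\Phi=0$, $\langle\Psi_z,F_{\bar z}\rangle=-\langle\Psi,F_{z\bar z}\rangle=0$, $\langle\Psi_z,\Psi\rangle=\frac12\Phi_z=0$, and $\langle\Psi_z,\bar\Psi\rangle=(\frac1{4h})_z$ because $\bar\Psi_z$ is tangential. The field $N$ is orthogonal to $F_{\bar z}$, $F_{z\bar z}$, $F_{\bar z\bar z}$ and $\Psi_{\bar z}$, so $N_{\bar z}$ is orthogonal to $F$, $F_z$, $F_{\bar z}$ and $\Psi$, as well as to $N$, while $\langle N_{\bar z},\bar\Psi\rangle=-\langle N,\bar\Psi_{\bar z}\rangle=-\bar\lambda$. Hence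
\begin{equation}\label{eq:frame}
\Psi_z=-(\log h)_z\Psi+\lambda N,\qquad N_{\bar z}=-4h\bar\lambda\,\Psi .
\end{equation}
Now compare
\begin{align*}
(\Psi_{\bar z})_z&=\tfrac{h_z}{h^3}F_z-\tfrac1{2h^2}\big((\log h)_zF_z+\Psi\big)=\tfrac1{2h^2}(\log h)_zF_z-\tfrac1{2h^2}\Psi,\\
(\Psi_z)_{\bar z}&=-(\log h)_{z\bar z}\Psi+\tfrac1{2h^2}(\log h)_zF_z+\lambda_{\bar z}N-4h|\lambda|^2\Psi,
\end{align*}
where $(\log h)_{z\bar z}=-\frac{hK}2=-\frac h2+\frac1{2h^2}$. The coefficients of $N$ give $\lambda_{\bar z}=0$, and those of $\Psi$ give $4h|\lambda|^2=\frac h2$. A holomorphic function of constant modulus is constant.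

Equations \eqref{eq:structure}, \eqref{eq:Fzz}, \eqref{eq:frame}, the formula for $\Psi_{\bar z}$ and their conjugates form a linear first-order system for the frame with coefficients determined by $h$ and $\lambda$. Given two immersions with the same $\lambda$, let $\Theta$ be the complex linear map that sends the first frame to the second at a base point. It preserves the bilinear form, because the inner products agree, and it commutes with conjugation, because conjugation permutes both frames in the same way. So $\Theta\in O(6)$. By uniqueness for linear differential equations along paths, $\Theta$ sends the first frame to the second on all of $U$.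
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]
One direction is Lemma~\ref{lem:hopf}. Let $\Phi\equiv0$. Choose a disc $U\subset M$ without totally geodesic points and with a normalized coordinate $z$. By (F2), after shrinking $U$ there is an isometric immersion $g\colon U\to\mathbb S^5$ that is pseudoholomorphic for one of the two complex structures $\pm j$ compatible with the metric. Since $J_{-p}=-J_p$, the map $-g$, which also takes values in $\mathbb S^5$, is pseudoholomorphic for the opposite one. So we may assume $dg\circ j=J\circ dg$.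

By Lemma~\ref{lem:hopf}, $\Phi_{g_\theta}=0$ for $0\le\theta<\pi$, and Lemma~\ref{lem:frame} applies to $F|_U$ and to each $g_\theta$. Take $N_{g_\theta}=T_\theta N_g$. Since $\lambda$ is computed from the normal connection and $T_\theta$ is parallel, \eqref{eq:assoc} gives $\lambda_{g_\theta}=e^{i\theta}\lambda_g$. We have $|\lambda_F|=|\lambda_g|$, and replacing $N_F$ by $-N_F$ changes the sign of $\lambda_F$. So $\lambda_F=\lambda_{g_\theta}$ for some $\theta\in[0,\pi)$ and a suitable choice of $N_F$, and $F|_U$ is congruent to $g_\theta$.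

It remains to pass from $U$ to $M$, since $g$ is defined only on $U$. Here we use that $M$ is simply connected: the associated surface $F_{-\theta}$ is defined on all of $M$. As $j_{-\theta}j_\theta=I$, the uniqueness part of the fundamental theorem shows that $F_{-\theta}|_U$ is congruent to $g$. Composing $F_{-\theta}$ with an isometry of $\mathbb S^5$, we obtain a surface $G\colon M\to\mathbb S^5$ with $G|_U=g$. The identity $dG\circ j=J\circ dG$, which in oriented isothermal coordinates reads $G_y=G\times G_x$, is real analytic and holds on $U$, hence on the connected manifold $M$. So $G$ is a pseudoholomorphic curve in $\mathbb S^5$, and $F$ is congruent to $G_\theta$, again by uniqueness. Thus $F$ is of type $(\ast\ast)$ with $m=1$.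
\end{proof}

\begin{remark}
The metric of Theorem~\ref{thm:example} also carries an equivariant surface of type $(\ast\ast)$ in $\mathbb S^5$, which differs from the example in the choice of one frequency. Take $\mu=(1,2,3)$, so that $\mu^2$ runs through the roots $1,4,9$ of $D$ and $\varepsilon=(-1,+1,+1)$, with weights $\frac14,\frac15,\frac1{20}$. Then $20M_\nu=-5+4\cdot4^\nu+9^\nu$, so $M_0,M_1,M_2,M_3=0,1,7,49$. Theorem~\ref{thm:equiv}(b) applies with $E=7$ and gives $\operatorname{Re}\Phi=0$, and $\operatorname{Im}\Phi=0$ by \eqref{eq:Phisep} because the three solutions $A_s$ are real. By Theorem~\ref{thm:five} this surface is of type $(\ast\ast)$. Replacing the frequency $1$ by $0$, and the weights accordingly, keeps the metric and produces the surface of Theorem~\ref{thm:example}.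
\end{remark}

\begin{thebibliography}{9}

\bibitem{TV}
Amalia-Sofia Tsouri and Theodoros Vlachos,
\emph{Minimal surfaces in spheres and a Ricci-like condition},
arXiv:1912.12715 (2019).

\end{thebibliography}
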